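# Rotation sets and axes in the fine curve graph of the torus

## The convergence theorem and its complements

Write $T^2=\mathbb R^2/\mathbb Z^2$, let $\mathrm{Homeo}_0(T^2)$ be the group of homeomorphisms of $T^2$ isotopic to the identity, and let $\mathcal C^\dagger(T^2)$ be the fine curve graph. All the words in the statements below are defined in the next section.

**Theorem 1.** Let $f\in\mathrm{Homeo}_0(T^2)$ act loxodromically on $\mathcal C^\dagger(T^2)$, and let $(g_k)$ be a sequence in $\mathrm{Homeo}_0(T^2)$ of elements acting loxodromically such that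

1. the sequence $(\mathrm{tl}(g_k))$ is included in $[\eta_0,\eta_1]$ for some $0<\eta_0<\eta_1$;
2. $(\xi^-(g_k))_{k\ge 0}$ has no subsequence converging to $\xi^+(f)$;
3. $(\xi^+(g_k))_{k\ge0}$ converges to $\xi^+(f)$.

Then there are vectors $v_k\in\mathbb R^2$ such that
$$\frac1{\mathrm{tl}(g_k)}\mathrm{Rot}(g_k)+v_k\;\longrightarrow\;\frac1{\mathrm{tl}(f)}\mathrm{Rot}(f)\qquad\text{in the Hausdorff distance.}$$

**Theorem 2.**
(a) Theorem 1 holds if hypothesis 1 is weakened to $\sup_k\mathrm{tl}(g_k)<\infty$.
(b) Hypothesis 2 cannot be dropped, and the upper bound on $\mathrm{tl}(g_k)$ cannot be dropped.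
(c) For every $g\in\mathrm{Homeo}_0(T^2)$ and every primitive integral linear form $u$: $\mathrm{tl}(g)\le\max_{\mathrm{Rot}(g)}u-\min_{\mathrm{Rot}(g)}u$.

In words: the rotation set records the average speeds of orbits, the translation length records how fast curves are moved in a graph, and $\xi^+$ is the point at infinity towards which curves are pushed. If the attracting points of the $g_k$ converge to that of $f$, then the rotation sets, rescaled by translation length and considered up to translation, converge. The problem comes from Sebastian Hensel and Frédéric Le Roux, "Rotation sets and axes in the fine curve graph for torus homeomorphisms", arXiv:2509.26156 (2025). One half of the convergence, an upper semi-continuity, is given with the problem as a known result; we state it below and use it without proof.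

## Rotation sets, the fine curve graph and loxodromic elements

**Definition (rotation set).** For $f\in\mathrm{Homeo}_0(T^2)$ choose a lift $F:\mathbb R^2\to\mathbb R^2$. Since $f$ is isotopic to the identity, $F$ commutes with integer translations, so $F-\mathrm{id}$ is $\mathbb Z^2$-periodic and bounded. The rotation set (Misiurewicz–Ziemian) is the set of all limits
$$\lim_i\frac{F^{n_i}(x_i)-x_i}{n_i},\qquad x_i\in\mathbb R^2,\ n_i\to+\infty .$$
It is a compact convex subset of $\mathbb R^2$. Changing the lift translates it by an integer vector. We write $\mathrm{Rot}(F)$ when the lift matters.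

Three rules will be used. First, $\mathrm{Rot}(F^n)=n\,\mathrm{Rot}(F)$ for $n\ge1$ (Misiurewicz–Ziemian): writing $n_i=nm_i+r_i$ with $0\le r_i<n$, the points $F^{n_i}(x)$ and $F^{nm_i}(x)$ are at bounded distance, so the limits of $(F^{nm_i}(x_i)-x_i)/m_i$ are exactly the limits of $n(F^{n_i}(x_i)-x_i)/n_i$. Second, $\mathrm{Rot}(F^{-1})=-\mathrm{Rot}(F)$: put $x=F^n(y)$ in $(F^{-n}(x)-x)/n$. Third, $\mathrm{Rot}(\Phi F\Phi^{-1})=\mathrm{Rot}(F)$ if $\Phi$ is a lift of an element of $\mathrm{Homeo}_0(T^2)$: with $y=\Phi^{-1}(x)$, the vectors $\Phi F^n(y)-\Phi(y)$ and $F^n(y)-y$ differ by a vector bounded independently of $n$.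

**Example 1.** For $m\ge1$ let $S(x,y)=(x+\sin^2(\pi y),\,y)$ and $V_m(x,y)=(x,\,y+m\sin^2(\pi x))$. For $V_m$ the displacement of a point is constant along its orbit, so $\mathrm{Rot}(V_m)=\{0\}\times[0,m]$. Now let $h_m=V_m\circ S$. Its displacements lie in $[0,1]\times[0,m]$, so $\mathrm{Rot}(h_m)\subset[0,1]\times[0,m]$. The points $(0,0)$, $(0,\tfrac12)$, $(\tfrac12,0)$, $(\tfrac12,\tfrac12)$ are moved by $(0,0)$, $(1,0)$, $(0,m)$, $(1,m)$ respectively. For the last one, $S$ sends it to $(\tfrac32,\tfrac12)$ and $m\sin^2(3\pi/2)=m$. These vectors are integral, so all four points project to fixed points and the four vectors are in the rotation set. By convexity $\mathrm{Rot}(h_m)=[0,1]\times[0,m]$.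

**Definition (fine curve graph).** A *curve* is an essential simple closed curve in $T^2$. The vertices of $\mathcal C^\dagger(T^2)$ are the curves, and two vertices are joined by an edge when the curves intersect in at most one point. Write $d$ for the distance.

Two disjoint horizontal circles are at distance $1$, and so are a horizontal and a vertical circle. Straight curves of classes $(1,0)$ and $(1,2)$ have algebraic intersection $\pm2$, hence meet in at least two points; both meet a straight curve of class $(1,1)$ once, so they are at distance exactly $2$.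

We take from the problem that $\mathcal C^\dagger(T^2)$ is Gromov hyperbolic and that $\mathrm{Homeo}_0(T^2)$ acts on it by isometries. We regard it as a geodesic space. Put $(a|b)_x=\frac12\big(d(x,a)+d(x,b)-d(a,b)\big)$, and choose $\delta$ so that geodesic triangles are $\delta$-slim and $(a|c)_x\ge\min\{(a|b)_x,(b|c)_x\}-\delta$ always. A point of the boundary $\partial_\infty\mathcal C^\dagger(T^2)$ is a class of sequences $(x_i)$ with $(x_i|x_j)_x\to\infty$, where $(x_i)\sim(y_j)$ when $(x_i|y_j)_x\to\infty$. For boundary points, $(\xi|\eta)_x$ is the supremum of $\liminf_{i,j\to\infty}(x_i|y_j)_x$ over sequences $x_i\to\xi$, $y_j\to\eta$. For all such sequences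
$$(\xi|\eta)_x-2\delta\le\liminf_{i,j\to\infty}(x_i|y_j)_x\le(\xi|\eta)_x, \tag{1}$$
and $\xi_k\to\xi$ if and only if $(\xi_k|\xi)_x\to\infty$. If $\xi\neq\eta$, the products $(x_i|y_j)_x$ are bounded for large $i,j$. Otherwise $(x_{i_r}|y_{j_r})_x\to\infty$ for some $i_r,j_r\to\infty$, and
$$(x_i|y_j)_x\ge\min\{(x_i|x_{i_r})_x,(x_{i_r}|y_{j_r})_x,(y_{j_r}|y_j)_x\}-2\delta$$
would force $(x_i|y_j)_x\to\infty$. Two identities are immediate from the definition. If $w$ lies on a geodesic $[a,b]$, adding $d(x,w)\ge d(x,a)-d(a,w)$ and $d(x,w)\ge d(x,b)-d(w,b)$ gives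
$$d(x,w)\ge(a|b)_x; \tag{2}$$
and
$$(a|b)_c+(a|c)_b=d(b,c). \tag{3}$$

**Definition (loxodromic).** The translation length of $g$ is $\mathrm{tl}(g)=\lim_n\frac1nd(\alpha,g^n\alpha)$, which does not depend on the vertex $\alpha$. The element $g$ acts loxodromically if $\mathrm{tl}(g)>0$. It then has exactly two fixed points in $\partial_\infty\mathcal C^\dagger(T^2)$, $\xi^+(g)=\lim_{n\to+\infty} g^n\alpha$ and $\xi^-(g)=\lim_{n\to+\infty} g^{-n}\alpha$.

Since $n\mapsto d(\alpha,g^n\alpha)$ is subadditive, the limit is an infimum, so for every $g$ and every vertex $\alpha$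
$$d(\alpha,g^n\alpha)\ge n\,\mathrm{tl}(g)\qquad(n\ge0). \tag{4}$$

The map $V_m$ fixes the vertex $\{0\}\times\mathbb R/\mathbb Z$, so $\mathrm{tl}(V_m)=0$ even though $\mathrm{Rot}(V_m)$ is not a point. By Bowden–Hensel–Mann–Militon–Webb (*Rotation sets and actions on curves*, Adv. Math. 2022) an element of $\mathrm{Homeo}_0(T^2)$ is loxodromic if and only if its rotation set has nonempty interior; so every $h_m$ is loxodromic.

## Semi-continuity, constant sequences, and the reduction to widths

**Known result (semi-continuity).** Under the hypotheses of Theorem 1, for every $\varepsilon>0$ and every $k$ large enough, some translate of $\frac1{\mathrm{tl}(g_k)}\mathrm{Rot}(g_k)$ is included in the $\varepsilon$-neighborhood of $\frac1{\mathrm{tl}(f)}\mathrm{Rot}(f)$.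

So the limit cannot be too large, and the issue is whether the rescaled rotation sets of the $g_k$ can be too small.

*Constant sequences.* Suppose $g_k=g$ for all $k$. Hypothesis 3 says $\xi^+(g)=\xi^+(f)$, and hypothesis 2 is automatic since $\xi^-(g)\ne\xi^+(g)$. Put $R_f=\frac1{\mathrm{tl}(f)}\mathrm{Rot}(f)$ and $R_g=\frac1{\mathrm{tl}(g)}\mathrm{Rot}(g)$. Letting $\varepsilon\to0$ in the Known result, compactness gives $v$ with $R_g+v\subset R_f$. The roles of $f$ and $g$ can be exchanged, so also $R_f+v'\subset R_g$. Then $R_f+(v+v')\subset R_f$; iterating, $R_f+n(v+v')\subset R_f$ for all $n$, and boundedness forces $v+v'=0$. Hence $R_f\subset R_g+v\subset R_f$. We record: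

> *Two loxodromic elements with the same point $\xi^+$ have rotation sets that agree up to translation after division by the translation lengths.* $\quad(5)$

For a genuine sequence this argument breaks at the exchange. The limit in the Known result is one fixed element $f$; to reverse the inclusion we would have to apply it with $g_k$ as the fixed element, for each single $k$, but $\xi^+(f)$ is then a point different in general from $\xi^+(g_k)$, and the threshold in the Known result gives nothing. We need a lower bound on the size of $\mathrm{Rot}(g_k)$ obtained in another way.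

**Definition (width).** For a primitive $\tau\in\mathbb Z^2$ let $u(z)=\det(\tau,z)$. Every primitive integral linear form is of this kind. Put $w_\tau(g)=\max_{\mathrm{Rot}(g)}u-\min_{\mathrm{Rot}(g)}u$; this does not depend on the lift.

For example $w_{(1,0)}(h_m)=m$ (here $u(x,y)=y$) and $w_{(0,1)}(h_m)=1$ (here $u(x,y)=-x$).

**Lemma 1 (widths suffice).** Under the hypotheses of Theorem 1, suppose that for every primitive $\tau$
$$\liminf_k\frac{w_\tau(g_k)}{\mathrm{tl}(g_k)}\ge\frac{w_\tau(f)}{\mathrm{tl}(f)} . \tag{6}$$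
Then the conclusion of Theorem 1 holds.

*Proof.* Let $R=\frac1{\mathrm{tl}(f)}\mathrm{Rot}(f)$ and $K_k=\frac1{\mathrm{tl}(g_k)}\mathrm{Rot}(g_k)$. By the Known result there are $v_k$ and $\varepsilon_k\to0$ such that $K_k+v_k$ lies in the $\varepsilon_k$-neighborhood of $R$. (Take for $\varepsilon_k$ the infimum of the admissible radii plus $\frac1{k+1}$.) By Blaschke's selection theorem every subsequence has a further subsequence along which $K_k+v_k$ converges to a nonempty compact convex set $K$, and $K\subset R$. Let $h_K\le h_R$ be the support functions. The width of $K$ with respect to $u=\det(\tau,\cdot)$ is the limit of the widths of the $K_k$, so by (6)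
$$h_K(u)+h_K(-u)\ge h_R(u)+h_R(-u).$$
With $h_K\le h_R$ this gives $h_K(\pm u)=h_R(\pm u)$. Directions of primitive integral forms are dense, and support functions are continuous and positively homogeneous, so $h_K=h_R$ and $K=R$. The limit is the same along all subsequences, hence $K_k+v_k\to R$. $\square$

All the remaining work for Theorem 1 goes into (6).

## Lifts, their order, and the function $\omega$

Let $\pi:\mathbb R^2\to T^2$ be the projection. The class of a curve $v$ is primitive and defined up to sign: $[v]=\pm\tau$, $\tau=\tau_v$. Put $u(z)=\det(\tau,z)$ and fix $e\in\mathbb Z^2$ with $u(e)=1$; then $\mathbb Z^2=\mathbb Z\tau\oplus\mathbb Ze$. A lift $\tilde v$ is a properly embedded $\tau$-invariant line inside some $\{|u|\le b\}$, with stabilizer $\langle\tau\rangle$. Its projection to the annulus $\mathbb R^2/\langle\tau\rangle$ is an essential simple closed curve, which separates the two ends. So $\mathbb R^2\setminus\tilde v$ has two components: $U(\tilde v)$, containing $\{u\gg0\}$, and $L(\tilde v)$, containing $\{u\ll0\}$.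 Write $\bar U,\bar L$ for the closures.

**Definition (order).** For disjoint $\tau$-invariant lines (always of this type, with the same $\tau$) write $\tilde x<\tilde y$ if $\tilde x\subset L(\tilde y)$.

Equivalently $\tilde y\subset U(\tilde x)$: if $\tilde x\subset L(\tilde y)$, then $\bar U(\tilde y)$ is connected, misses $\tilde x$ and contains $\{u\gg0\}$, so it lies in $U(\tilde x)$; the converse is similar. Hence $\tilde x<\tilde y$ if and only if $\bar L(\tilde x)\subset L(\tilde y)$, the relation is transitive, and two disjoint lines are comparable.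

The lifts of $v$ are $\tilde v_l=\tilde v+le$, $l\in\mathbb Z$, and they are pairwise disjoint. We have $\tilde v_l<\tilde v_{l'}$ for $l<l'$. Otherwise $\tilde v+ke<\tilde v$ for some $k\ge1$, so $\tilde v+nke<\tilde v$ for all $n\ge1$; but $\tilde v+nke\subset\{u\ge nk-b\}$ lies in $U(\tilde v)$ for large $n$. Since $\tilde v_{l''}$ separates, a connected set meeting $\tilde v_l$ and $\tilde v_{l'}$ meets $\tilde v_{l''}$ whenever $l<l''<l'$.

**Definition ($n_v$ and $\omega$).** For $a\subset\mathbb R^2$ compact and connected, $n_v(a)$ is the number of lifts of $v$ that meet $a$; these lifts are consecutive. If $[x]=\pm[v]$, then $\omega(x,v)$ is the number of lifts of $v$ that meet a given lift of $x$.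

We always use the same $\tau,e$ for all curves of one class. The number $\omega(x,v)$ is finite since lifts lie in bands $\{|u|\le b\}$. Whether $\tilde x_i$ meets $\tilde v_l$ depends only on $l-i$, so $\omega$ does not depend on the lift and is symmetric. A lift of $g\in\mathrm{Homeo}_0(T^2)$ commutes with integer translations and permutes lifts of curves, so $g$ preserves classes and $\omega(gx,gv)=\omega(x,v)$. Also $\omega(v,v)=1$. Taking $l_-$ maximal with $\tilde v_{l_-}<\tilde x$ and $l_+$ minimal with $\tilde x<\tilde v_{l_+}$, we see that $\tilde x$ meets exactly the $\tilde v_l$ with $l_-<l<l_+$: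
$$\tilde v_{l_-}<\tilde x<\tilde v_{l_+},\qquad \omega(x,v)=l_+-l_--1. \tag{7}$$

**Example 2.** Let $\kappa\ge1$ be an integer, $p=\mathbb R/\mathbb Z\times\{0\}$, and let $\Gamma_\kappa\subset T^2$ be the projection of the graph of $\varphi(x)=\kappa\sin^2(\pi x)$; thus $\Gamma_\kappa=V_\kappa(p)$. Here $\tau=(1,0)$, $u(x,y)=y$, $e=(0,1)$. The lifts of $p$ are the lines $y=l$, and the graph of $\varphi$ meets those with $0\le l\le\kappa$. So $\omega(\Gamma_\kappa,p)=\kappa+1$.

If $\tilde y_{a_-}<\tilde x<\tilde y_{a_+}$ and $\tilde z_{b_-}<\tilde y_0<\tilde z_{b_+}$ are chosen as in (7), then $\tilde z_{a_-+b_-}<\tilde x<\tilde z_{a_++b_+}$, so $\omega(x,z)\le(a_+-a_-)+(b_+-b_-)-1$, that is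
$$\omega(x,z)\le\omega(x,y)+\omega(y,z)+1 . \tag{8}$$

We also need to compare $n_v$ and $n_x$ when $[x]=\pm[v]$: for $a$ compact and connected,
$$n_v(a)\ge n_x(a)-\omega(x,v)-1. \tag{9}$$
Indeed, let $a$ meet exactly $\tilde x_{s+1},\dots,\tilde x_{s+n}$ with $n\ge1$ (if $n_x(a)=0$ there is nothing to prove). By (7), $\tilde v_{l_-+l}<\tilde x_l<\tilde v_{l_++l}$ for all $l$. So $a$ has a point below $\tilde v_{l_++s+1}$ and a point above $\tilde v_{l_-+s+n}$, and meets every $\tilde v_l$ with $l_++s+1\le l\le l_-+s+n$. There are at least $n-(l_+-l_-)=n-\omega(x,v)-1$ of these.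

New curves will be produced by the following lemma.

**Lemma 2 (separation).** Let $K\subset O\subset\mathbb R^2$ be $\tau$-invariant, $K$ closed and connected, $O$ open, with $\{u\le-b\}\subset K$ and $O\subset\{u<b\}$ for some $b$. Then there is a $\tau$-invariant properly embedded line $\tilde\gamma\subset O\setminus K$, the lift of an essential simple closed curve of the annulus $\mathbb R^2/\langle\tau\rangle$, with $K\subset L(\tilde\gamma)$.

*Proof.* Compactify $\mathbb R^2/\langle\tau\rangle$ to a sphere by two points $-\infty,+\infty$. The set $\hat K=K/\langle\tau\rangle\cup\{-\infty\}$ is compact and connected and lies in the open set $\hat O=O/\langle\tau\rangle\cup\{-\infty\}$, which misses $+\infty$. Triangulate the sphere with small mesh. The union of the closed triangles that meet $\hat K$ is a connected subcomplex whose interior contains $\hat K$, and if the mesh is small enough, a regular neighborhood $W$ of it is a compact connected surface with boundary inside $\hat O$. Let $\gamma$ be the boundary of the component of the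 complement of $W$ that contains $+\infty$; since $W$ is connected, $\gamma$ is a single Jordan curve. The interior of $W$ is connected, contains $\hat K\ni-\infty$ and misses $\gamma$, while $+\infty$ lies on the other side. So $\gamma$ is essential in the annulus, its preimage in $\mathbb R^2$ is one $\tau$-invariant properly embedded line $\tilde\gamma\subset O\setminus K$, and $K\subset L(\tilde\gamma)$. $\square$

Applying $z\mapsto-z$ gives the same statement with up and down exchanged. Note that $\tilde\gamma$ projects to a curve in $T^2$ as soon as $\tilde\gamma<\tilde\gamma+e$, because then the lines $\tilde\gamma+le$ are pairwise disjoint.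

A *path* is an edge path in $\mathcal C^\dagger(T^2)$ whose consecutive vertices are distinct, hence meet in at most one point. Deleting repetitions only shortens an edge path.

**Lemma 3 ($\omega$ bounds $d$).** If $[y]=\pm[v]$, there is a path from $y$ to $v$ of length $\le\omega(y,v)+1$, all of whose vertices have class $[v]$. In particular $d(y,v)\le\omega(y,v)+1$.

*Proof.* Induction on $\omega=\omega(y,v)$. If $\omega=0$, the curves are disjoint and one edge suffices. Let $\omega\ge1$ and index so that $\tilde v_0<\tilde y<\tilde v_{\omega+1}$. We look for a curve $y'$ disjoint from $y$ and meeting fewer lifts of $v$. Put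
$$K=\bar L(\tilde v_0)\cup\bar L(\tilde y-e),\qquad O=L(\tilde y)\cap L(\tilde v_\omega).$$
Then $K\subset O$: we have $\tilde v_0<\tilde y$, $\tilde v_0<\tilde v_\omega$, $\tilde y-e<\tilde y$ and $\tilde y-e<\tilde v_{\omega+1}-e=\tilde v_\omega$. The set $K$ is connected, since both pieces contain $\{u\ll0\}$. Let $\tilde\gamma$ be given by Lemma 2. Then $\tilde y-e<\tilde\gamma<\tilde y$, so $\tilde\gamma<\tilde y<\tilde\gamma+e$. Hence the translates $\tilde\gamma+le$ are pairwise disjoint and disjoint from all $\tilde y+l'e$, and $\tilde\gamma$ projects to a curve $y'$ of class $[v]$ disjoint from $y$. Since $\tilde v_0<\tilde\gamma<\tilde v_\omega$, we get $\omega(y',v)\le\omega-1$. Put the edge from $y$ to $y'$ in front of the path given by induction. $\square$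

## Widths as growth rates of $\omega$

Fix a class $c=\pm\tau$ with $u,e$ as above. For $g\in\mathrm{Homeo}_0(T^2)$ with lift $G$ let $\rho_+=\max_{\mathrm{Rot}(G)}u$ and $\rho_-=\min_{\mathrm{Rot}(G)}u$, so $w_\tau(g)=\rho_+-\rho_-$. For a curve $\alpha$ of class $c$ with lift $\tilde\alpha\subset\{|u|\le b\}$ put
$$s_n^+=\min\{s:G^n\tilde\alpha<\tilde\alpha+se\},\qquad s_n^-=\max\{s:\tilde\alpha+se<G^n\tilde\alpha\},$$
so that $\omega(\alpha,g^n\alpha)=s_n^+-s_n^--1$ by (7).

**Lemma 4.** We have $s_n^\pm/n\to\rho_\pm$, so $\omega(\alpha,g^n\alpha)/n\to w_\tau(g)$. Moreover $\omega(\alpha,g^n\alpha)\ge n\,w_\tau(g)-b_\alpha$ for all $n\ge1$, with $b_\alpha$ depending only on $\alpha$. Also $w_\tau(g)\le\omega(\alpha,g\alpha)+1$.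

*Proof.* **Step 1: the maximal displacement.** This step links $\mathrm{Rot}$ to single iterates. Let $a_n=\max_y\big(u(G^ny)-u(y)\big)$; the maximum exists by periodicity. The sequence is subadditive, so $a_n/n\to\inf_na_n/n$. This limit is $\rho_+$: if $x_n$ realizes $a_n$, the vectors $(G^nx_n-x_n)/n$ are bounded and any limit of them is in $\mathrm{Rot}(G)$, so $\lim a_n/n\le\rho_+$; and any point of $\mathrm{Rot}(G)$ has $u$-value at most $\lim a_n/n$. Hence $a_n\ge n\rho_+$.

**Step 2: $s_n^+$ and $a_n$ differ by a constant.** Since $\tilde\alpha+se\subset\{|u-s|\le b\}$, we have $\{u<s-b\}\subset L(\tilde\alpha+se)$ and $\{u>s+b\}\subset U(\tilde\alpha+se)$. Given $y$, let $l=\lfloor u(y)+b\rfloor+1$. Then $u(y)<l-b$, so $y\in L(\tilde\alpha+le)$ and $G^ny\in L(G^n\tilde\alpha+le)\subset L(\tilde\alpha+(s_n^++l)e)$ (the map $G^n$ is at bounded distance from the identity, so it sends $L$ to $L$). Therefore $u(G^ny)\le s_n^++l+b\le s_n^++u(y)+2b+1$, and $a_n\le s_n^++2b+1$. Conversely $u\le a_n+b$ on $G^n\tilde\alpha$, so $G^n\tilde\alpha<\tilde\alpha+se$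 for every integer $s>a_n+2b$; hence $s_n^+\le a_n+2b+1$.

**Step 3: conclusion.** The argument for $a_n'=\min_y(u(G^ny)-u(y))\le n\rho_-$ is symmetric and gives $|s_n^--a_n'|\le2b+1$. Thus $s_n^\pm/n\to\rho_\pm$ and
$$\omega(\alpha,g^n\alpha)=s_n^+-s_n^--1\ge(n\rho_+-2b-1)-(n\rho_-+2b+1)-1=n\,w_\tau(g)-(4b+3).$$
Finally, (8) and invariance give $\omega(\alpha,g^n\alpha)\le n(\omega(\alpha,g\alpha)+1)$; divide by $n$. $\square$

As a check, take $g=V_m$ and $\alpha=p$ horizontal: $\omega(p,V_m^np)=nm+1$ by Example 2 with $\kappa=nm$, and $w_{(1,0)}(V_m)=m$.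

## A curve with nearly optimal growth at all times

For an arbitrary curve $\alpha$ the convergence $\omega(\alpha,g^n\alpha)/n\to w_\tau(g)$ may be slow. For a sequence $(g_k)$ we need curves for which the upper bound holds for every iterate, with an additive error independent of $k$.

**Lemma 5 (optimal curves).** For every $\varepsilon>0$ there is a curve $\beta$ of class $c$ with $\omega(\beta,g^j\beta)\le j(w_\tau(g)+\varepsilon)+4$ for all $j\ge0$.

The idea is to replace a half plane $\bar L(\tilde\alpha)$ by the union of all its images, each moved back at a speed slightly larger than $\rho_+$. By construction this set advances under $G^j$ by at most about $j\rho_+$. Then one does the same upwards, and checks that the first gain is not lost.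

*Proof.* **Step 1: filling.** This step makes complements connected, so that Lemma 2 gives curves trapped between $K$ and $K+e$. Let $K$ be closed, connected, $\tau$-invariant with $\{u\le-b\}\subset K\subset\{u\le b\}$ for some $b$. Let $V(K)$ be the component of $\mathbb R^2\setminus K$ containing $\{u>b\}$, and $\mathrm{fill}(K)=\mathbb R^2\setminus V(K)$. This set is closed and contained in $\{u\le b\}$. It is connected, being the union of $K$ with the other components of its complement, whose closures meet $K$. If $K\subset K_1$, then $V(K_1)$ is connected, misses $K$ and contains $\{u\gg0\}$, so $V(K_1)\subset V(K)$; thus fill is monotone. It commutes with integer translations and with $G$. Call $K$ filled if $K=\mathrm{fill}(K)$.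

*If $K\subset\mathrm{int}(K+e)$, then $\mathrm{fill}(K)\subset\mathrm{int}(\mathrm{fill}(K)+e)$.* The set $\overline{V(K+e)}$ is connected. It is disjoint from $K$: the open set $V(K+e)$ misses $K+e\supset K$, and its boundary points lie in $\partial(K+e)$, which is disjoint from $\mathrm{int}(K+e)\supset K$. It contains $\{u\gg0\}$. So $\overline{V(K+e)}\subset V(K)$, and taking complements gives the inclusion.

**Step 2: a curve between $K$ and $K+e$.** *If $K$ is filled and $K\subset\mathrm{int}(K+e)$, there is a curve of class $c$ with a lift $\tilde\gamma$ satisfying*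
$$K\subset L(\tilde\gamma)\subset\bar L(\tilde\gamma)\subset K+e. \tag{10}$$
Apply Lemma 2 with $O=\mathrm{int}(K+e)$ to get $\tilde\gamma\subset O\setminus K$ with $K\subset L(\tilde\gamma)$. The complement of $K+e$ is connected because $K+e$ is filled; it contains $\{u\gg0\}$ and misses $\tilde\gamma$, so it lies in $U(\tilde\gamma)$. Thus $\bar L(\tilde\gamma)\subset K+e$. Also $\tilde\gamma\subset K+e\subset L(\tilde\gamma+e)$, that is $\tilde\gamma<\tilde\gamma+e$, so $\tilde\gamma$ projects to a curve of class $c$.

The upside-down version follows by applying this to $-K'$. For $K'$ closed, connected, $\tau$-invariant with $\{u\ge b\}\subset K'\subset\{u\ge-b\}$ put $\mathrm{fill}(K')=-\mathrm{fill}(-K')$. The condition $K'+e\subset\mathrm{int}\,K'$ says $-K'\subset\mathrm{int}(-K'+e)$ and passes to $\mathrm{fill}(K')$; and if $K'$ is filled and satisfies it, there is a curve of class $c$ with a lift $\tilde\gamma$ such that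
$$K'\subset U(\tilde\gamma),\qquad\bar U(\tilde\gamma)\subset K'-e. \tag{11}$$

**Step 3: control from above.** Let $\rho'=\rho_++\varepsilon/2$, let $\alpha$ be any curve of class $c$ and $\bar L=\bar L(\tilde\alpha)$. By Lemma 4 there is $n_0\ge1$ with $s_n^+\le\lceil n\rho'\rceil$ for $n\ge n_0$, and then $G^n\bar L-\lceil n\rho'\rceil e\subset\bar L$. So
$$K_0=\bigcup_{n\ge0}\big(G^n\bar L-\lceil n\rho'\rceil e\big)$$
is equal to the finite union over $n<n_0$ (the term $n=0$ is $\bar L$). It is closed, connected (all terms contain $\{u\ll0\}$), and bounded above in $u$. Since $\bar L\subset L(\tilde\alpha+e)$, each term $X$ satisfies $X\subset\mathrm{int}(X+e)$, so $K_0\subset\mathrm{int}(K_0+e)$. In particular $K_0+se$ increases with $s\in\mathbb Z$. Next,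
$$G^{n+j}\bar L-\lceil n\rho'\rceil e=\big(G^{n+j}\bar L-\lceil(n+j)\rho'\rceil e\big)+\big(\lceil(n+j)\rho'\rceil-\lceil n\rho'\rceil\big)e ,$$
and the last coefficient is at most $\lceil j\rho'\rceil$. Hence $G^jK_0\subset K_0+\lceil j\rho'\rceil e$ for all $j\ge0$. By Step 1, $K=\mathrm{fill}(K_0)$ satisfies $K\subset\mathrm{int}(K+e)$ and $G^jK\subset K+\lceil j\rho'\rceil e$. Let $\tilde\beta_1$ be given by (10). Then for $j\ge0$
$$G^j\bar L(\tilde\beta_1)\subset G^jK+e\subset K+(\lceil j\rho'\rceil+1)e\subset L(\tilde\beta_1)+(\lceil j\rho'\rceil+1)e . \tag{12}$$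

**Step 4: control from below, keeping (12).** Let $\sigma'=-\rho_-+\varepsilon/2$, $\bar U=\bar U(\tilde\beta_1)$ and
$$K_0'=\bigcup_{n\ge0}\big(G^n\bar U+\lceil n\sigma'\rceil e\big),\qquad K'=\mathrm{fill}(K_0').$$
By Lemma 4 for $\beta_1$, $s_n^-\ge-\lceil n\sigma'\rceil$ for large $n$, so those terms lie in $\bar U$ and the union is again finite. As in Step 3, $K'+e\subset\mathrm{int}\,K'$, and from $\lceil(n+j)\sigma'\rceil\le\lceil n\sigma'\rceil+\lceil j\sigma'\rceil$ we get $G^jK'\subset K'-\lceil j\sigma'\rceil e$. On the other hand, taking complements in (12) gives $G^j\bar U\supset\bar U+(\lceil j\rho'\rceil+1)e$. Apply $G^n$, translate by $\lceil n\sigma'\rceil e$, take the union over $n$, and fill: $G^jK'\supset K'+(\lceil j\rho'\rceil+1)e$.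

**Step 5: the curve $\beta$.** Let $\tilde\beta$ be given by (11): $K'\subset U(\tilde\beta)$ and $\bar U(\tilde\beta)\subset K'-e$. Then
$$G^j\bar U(\tilde\beta)\subset G^jK'-e\subset K'-(\lceil j\sigma'\rceil+1)e\subset U(\tilde\beta)-(\lceil j\sigma'\rceil+1)e,$$
$$G^jU(\tilde\beta)\supset G^jK'\supset K'+(\lceil j\rho'\rceil+1)e\supset\bar U(\tilde\beta)+(\lceil j\rho'\rceil+2)e .$$
So $\tilde\beta-(\lceil j\sigma'\rceil+1)e<G^j\tilde\beta<\tilde\beta+(\lceil j\rho'\rceil+2)e$, and therefore $\omega(\beta,g^j\beta)\le\lceil j\rho'\rceil+\lceil j\sigma'\rceil+2\le j(\rho'+\sigma')+4=j(w_\tau(g)+\varepsilon)+4$. $\square$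

## Fellow travelling of the axes

Now the hypotheses on boundary points come in. The orbit of a vertex under a loxodromic element is a quasi-geodesic; we show that the orbit of $P$ under $f$ is followed by an orbit of $g_k$ for a time that goes to infinity with $k$, at a distance that does not depend on that time.

**Lemma 6.** Under hypotheses 1–3, let $P$ be a vertex and let $q_k$ be vertices with $d(q_k,g_kq_k)\le\lambda$ for all large $k$. There are integers $D_0\ge1$ and $i_1$ such that for every $I$ and all $k\ge k_0(I)$: for each integer $i_1\le i\le i_1+I$ there is $j(i)\in\mathbb Z$ with $d(f^iP,g_k^{j(i)}q_k)\le D_0$.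

*Proof.* **Step 1: uniform quasi-geodesics.** By (4) and hypothesis 1, for large $k$,
$$\eta_0|j-j'|\le d(g_k^jq_k,g_k^{j'}q_k)\le\lambda|j-j'|,\qquad\mathrm{tl}(f)|i-i'|\le d(f^iP,f^{i'}P)\le d(P,fP)|i-i'| .$$
So $s\mapsto g_k^{\lfloor s\rfloor}q_k$ and $s\mapsto f^{\lfloor s\rfloor}P$ are quasi-geodesics, not necessarily continuous, with constants independent of $k$. By the Morse lemma (Bridson–Haefliger, *Metric spaces of non-positive curvature*, III.H.1.7, which does not assume continuity) there is a uniform $h$ such that a geodesic between two points of one of these orbits is $h$-Hausdorff close to the corresponding orbit segment.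

**Step 2: choice of constants.** Put $x=P$, $y_n=f^nP\to\xi^+(f)$ and $z_l^\pm=g_k^{\pm l}q_k\to\xi^\pm(g_k)$ as $l\to\infty$. By hypothesis 2 there is $B\ge0$ with $(\xi^-(g_k)|\xi^+(f))_x\le B$ for all large $k$. By (1), $\liminf_{n,l}(y_n|z_l^-)_x\le B$. Let $i_1=\lceil(h+B+2+2\delta)/\mathrm{tl}(f)\rceil$ and, given $I$, $\Theta=(i_1+I)\,d(P,fP)+h+\delta+1$. By hypothesis 3, $(\xi^+(g_k)|\xi^+(f))_x\ge\Theta+1+2\delta$ for $k\ge k_0(I)$, so by (1) $(y_n|z_l^+)_x\ge\Theta$ for all large $n,l$. Hence we can fix $n\ge i_1+I$ and points $z^-=z_l^-$, $z^+=z^+_{l'}$ with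
$$(y_n|z^-)_x\le B+1,\qquad(y_n|z^+)_x\ge\Theta .$$

**Step 3: the middle of $[x,y_n]$ is close to $[z^-,z^+]$.** Let $w\in[x,y_n]$ with $B+1+2\delta<\theta:=d(x,w)<\Theta-\delta$. By (2) all points of $[y_n,z^+]$ are at distance $\ge\Theta$ from $x$, so $w$ is not $\delta$-close to $[y_n,z^+]$. By slimness of the triangle $x,y_n,z^+$, it is $\delta$-close to some $w'\in[x,z^+]$, and $w'$ is $\delta$-close to $[x,z^-]$ or to $[z^-,z^+]$. Suppose $w'$ is $\delta$-close to $w''\in[x,z^-]$. Then $d(w,w'')\le2\delta$, $d(x,w'')\ge\theta-2\delta$, and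
$$d(y_n,z^-)\le d(x,y_n)-\theta+2\delta+d(x,z^-)-d(x,w''),$$
so $(y_n|z^-)_x\ge\frac12(\theta-2\delta+d(x,w''))\ge\theta-2\delta>B+1$, a contradiction. So $w$ is $2\delta$-close to $[z^-,z^+]$, and hence $(2\delta+h)$-close to some $g_k^jq_k$.

**Step 4: conclusion.** For $i_1\le i\le i_1+I$ the point $f^iP$ is $h$-close to some $w\in[x,y_n]$, and $i\,\mathrm{tl}(f)-h\le d(x,w)\le i\,d(P,fP)+h$. The left side is at least $B+2+2\delta$ and the right side at most $\Theta-\delta-1$, so Step 3 applies to $w$. Thus $D_0=\lceil2h+2\delta\rceil+1$ works. $\square$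

## Bounded distance does not bound $\omega$

Here is the argument one would like to give for (6). Fix a class $c$. Let $P$ be a curve of class $c$, and let $q_k$ be the optimal curve of Lemma 5 for $g_k$. Put $y_i=f^iP$ and $z_i=g_k^{j(i)}q_k$, so that $d(y_i,z_i)\le D_0$ on a long range of indices. Then, by (8),
$$\omega(y_{i_1},y_{i_1+I})\le\omega(y_{i_1},z_{i_1})+\omega(z_{i_1},z_{i_1+I})+\omega(z_{i_1+I},y_{i_1+I})+2 .$$
The left side grows like $I\,w_\tau(f)$ by Lemma 4, and the middle term on the right is at most about $|j(i_1+I)-j(i_1)|\,w_\tau(g_k)$ by the choice of $q_k$. If the two outer terms were bounded independently of $I$ and $k$, we would divide by $I$ and be done.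

What we know is $d(y_i,z_i)\le D_0$. Lemma 3 bounds $d$ by $\omega$; we would need a converse. There is none. In Example 2, both $p$ and $\Gamma_\kappa$ meet the vertical circle $v=\{0\}\times\mathbb R/\mathbb Z$ exactly once, so $d(p,\Gamma_\kappa)\le2$ for every $\kappa$, while $\omega(p,\Gamma_\kappa)=\kappa+1$ is arbitrarily large. (The distance is exactly $2$, since $p$ and $\Gamma_\kappa$ meet at $x=0$ and also at some other $x$: at $x=\frac12$, where $\varphi=\kappa$ is an integer.) A short path may pass through a curve $v$, and passing through $v$ allows one to twist along $v$ at no cost.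

The pairs $(y_i,z_i)$, however, are not arbitrary pairs at bounded distance. Both axes continue beyond them: $y_{i+t}$ and $z_{i+t}$ are again at distance at most $D_0$, they are at controlled $\omega$ from $y_i$ and $z_i$, and for $t$ large they are far in $\mathcal C^\dagger(T^2)$ from any $v$ on a short path from $y_i$ to $z_i$. So there is a second way from $y_i$ to $z_i$: go along the first axis, cross over far away, and come back along the second axis. The crossing happens far from $v$, so adjacent curves there cannot twist much around $v$ with respect to each other. If we can measure twisting around $v$ by a number that satisfies a triangle inequality, the way round bounds the twisting that happened when the short path went through $v$.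

## Crossing arcs in a strip

Let $v$ be a curve, $\tau=\tau_v$, $m\ge1$.

**Definition (strip, crossing arc).** An *$m$-strip* of $v$ is $\Sigma=\bar U(\tilde v_0)\cap\bar L(\tilde v_m)$; the indexing of the lifts of $v$ may be shifted. A *crossing arc* of a curve $y$ is a sub-arc $b\subset\Sigma$ of a lift of $y$ that joins $\tilde v_0$ to $\tilde v_m$ and meets $\partial\Sigma$ only at its endpoints.

The quotient $\Sigma/\langle\tau\rangle$ is the region between two disjoint essential curves of an annulus, hence a closed annulus. So $\Sigma\cong\mathbb R\times[0,1]$ with $\tau$ acting by $(s,t)\mapsto(s+1,t)$. A crossing arc separates $\Sigma$ into a left part (containing $\{s\ll0\}$) and a right part. For disjoint crossing arcs write $b<b'$ if $b$ is to the left of $b'$, equivalently if $b'$ is to the right of $b$. As for lines, this relation is transitive and two disjoint crossing arcs are comparable.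

*Existence.* An arc or line that meets both $\tilde v_0$ and $\tilde v_m$ contains a crossing arc: take a sub-arc joining the two lines whose interior misses both. Its interior lies in one of $L(\tilde v_0)$, $\mathrm{int}\,\Sigma$, $U(\tilde v_m)$, and only $\mathrm{int}\,\Sigma$ has a closure meeting both lines. If $[y]\ne\pm[v]$, then $u(\tau_y)\neq0$, so $u\to\pm\infty$ along the two ends of each lift of $y$, which therefore meets all lifts of $v$; so $y$ has crossing arcs. If $[y]=\pm[v]$ and $\omega(y,v)\ge m+1$, some lift of $y$ meets both $\tilde v_0$ and $\tilde v_m$, so again $y$ has crossing arcs.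

*Translates.* For $k\ne0$ we have $b\cap(b+k\tau)=\emptyset$. If $[y]\ne\pm[v]$, the two arcs lie on different lifts of $y$. If $[y]=\pm[v]$, they lie on one line $\tilde y$, and their interiors are components of $\tilde y\setminus\partial\Sigma$. If the interiors meet, they coincide and $b=b+k\tau$, impossible for a compact set. An endpoint of one is not interior to the other, and they share no endpoint, since each has exactly one endpoint on $\tilde v_0$ and one on $\tilde v_m$, and these are moved by $k\tau$. Moreover $b<b+\tau$; otherwise $b+k\tau<b$ for all $k\ge1$, which is absurd for large $k$.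

**Definition.** For crossing arcs $b,b'$ of any curves, $N(b,b')=\#\{k\in\mathbb Z:b\cap(b'+k\tau)\neq\emptyset\}$.

This is finite and symmetric. With $k_-=\max\{k:b'+k\tau<b\}$ and $k_+=\min\{k:b<b'+k\tau\}$,
$$b'+k_-\tau<b<b'+k_+\tau,\qquad N(b,b')=k_+-k_--1, \tag{13}$$
and transitivity gives, exactly as for (8),
$$N(b,b'')\le N(b,b')+N(b',b'')+1 . \tag{14}$$

**Example 3.** Let $v$ be the vertical circle, $\tau_v=(0,-1)$, so $u(x,y)=x$ and $\tilde v_l=\{x=l\}$. The $1$-strip is $\Sigma=[0,1]\times\mathbb R$. The segment $b=[0,1]\times\{0\}$ is a crossing arc of $p$, and the graph $b'$ of $\varphi$ over $[0,1]$ is a crossing arc of $\Gamma_\kappa$. Then $N(b',b)=\kappa+1$: the number $N$ sees the twisting of Example 2.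

**Lemma 7.** Let $\Sigma$ be an $m$-strip of $v$.

(a) If $y\ne y'$ and $|y\cap y'|\le1$, then $N(b,b')\le m+1$ for crossing arcs $b$ of $y$ and $b'$ of $y'$.

(b) If $[y]=[y']=\pm c$ and $[v]\ne\pm c$, then $N(b,b')\le\omega(y,y')$.

(c) If $|x\cap v|\le1$ and $[x]\ne\pm[v]$, then $x$ and $v$ meet in one point, $|\det(\tau_x,\tau)|=1$, and each lift $\tilde x$ meets each $\tilde v_l$ exactly once. Hence $\tilde x\cap\Sigma$ is a single crossing arc $\epsilon$, the lifts of $x$ are the $\tilde x+l\tau$ (distinct), and $(\tilde x+l\tau)\cap\Sigma=\epsilon+l\tau$.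

(d) If $x\ne v$, $|x\cap v|\le1$ and $[x]=\pm[v]$, then $\omega(x,v)\le1$.

*Proof.* (a) If $y\cap y'=\emptyset$, then $N(b,b')=0$. Otherwise let $\{o\}=y\cap y'$. The arcs $b'+k\tau$ are pairwise disjoint and $b\cap(b'+k\tau)\subset\pi^{-1}(o)$, so $N(b,b')$ is at most the number of points of $\pi^{-1}(o)$ in $b$. On the lift $\tilde y\supset b$ these points have the form $z+k\tau_y$. If $[y]=\pm[v]$, at most one lies in $b$, because $b\cap(b+k\tau)=\emptyset$ for $k\ne0$. Otherwise $r=|\det(\tau,\tau_y)|\ge1$, and $u(\tau_y)=\pm r$, so translation by $\tau_y$ shifts the indices of the lifts of $v$ by $\pm r$. If $z$ and $z+k\tau_y$ are both in $\Sigma$ then $|k|r\le m$: a shift by more than $m$ moves a point of $\bar U(\tilde v_0)$ into $U(\tilde v_m)$, or a point of $\bar L(\tilde v_m)$ into $L(\tilde v_0)$. So at most $m+1$ of the points lie in $b$.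

(b) Since $\tau\notin\langle\tau_c\rangle$, the arcs $b'+k\tau$ lie on distinct lifts of $y'$, and $b$ lies on one lift of $y$.

(c) Every lift $\tilde x$ meets every $\tilde v_l$, so $x\cap v$ is one point $o$, and $\tilde x\cap\bigcup_l\tilde v_l=\tilde x\cap\pi^{-1}(o)$ consists of points $z+k\tau_x$, lying on $\tilde v_{l_0\pm kr}$ with $r=|\det(\tau_x,\tau)|$. As every $\tilde v_l$ is met, $r=1$ and there is one point on each $\tilde v_l$. The two points of $\tilde x$ on $\partial\Sigma$ cut $\tilde x$ into three pieces: the end with $u\to-\infty$, in $L(\tilde v_0)$; the end with $u\to+\infty$, in $U(\tilde v_m)$; and the piece between them, whose closure is a crossing arc $\epsilon$. Since $\mathbb Z^2=\mathbb Z\tau_x\oplus\mathbb Z\tau$, the lifts of $x$ are the distinct lines $\tilde x+l\tau$, and $\Sigma$ is $\tau$-invariant.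

(d) The points of $\tilde x$ that lie on lifts of $v$ are of the form $z+k\tau$ for one point $z$ (or there are none), and they lie on one lift of $v$. $\square$

In (b) the condition $[v]\ne\pm c$ is essential to the argument: if $[v]=\pm c$, all $b'+k\tau$ lie on one lift of $y'$, and $\omega(y,y')$ does not count them. This is why curves of class $c$ on the short path get a separate treatment below.

## The comparison proposition

Fix a class $c$ and an integer $D_0\ge1$.

**Definition (hypothesis $H(A,T)$).** Let $p,q$ be curves of class $c$ and $A\ge1$ an integer. The pair $(p,q)$ satisfies $H(A,T)$ if for every integer $0\le t\le T$ there are curves $p_t,q_t$ of class $c$ with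
$$\omega(p,p_t)\le A(t+1),\quad\omega(q,q_t)\le A(t+1),\quad d(p,p_t)\ge t/A,\quad d(p_t,q_t)\le D_0 .$$

Clearly $H(A,T)$ implies $H(A,T')$ for $T'\le T$. As a check against Example 2: if the pairs $(p,\Gamma_\kappa)$ satisfy $H(A,T)$ for a fixed $A$ and for $T$ as given below, then $\kappa$ is bounded.

**Proposition 9.** For all $A$ there are $T,M$, depending on $A,D_0$ only, such that $H(A,T)$ and $d(p,q)\le D_0$ imply $\omega(p,q)\le M$.

The next lemma is one step of the proof. We follow an arc $a$ of a lift of $q$ and descend along a path from $q$ to $p$: if $a$ meets few lifts of $x_i$, then it meets few lifts of $x_{i-1}$, or of an earlier vertex.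

**Lemma 8 (step lemma).** Let $p=x_0,x_1,\dots,x_n=q$ be a path, $n\le D$, $1\le i\le n-1$, $v=x_i$, $[v]\ne\pm c$, $m\ge1$, $t=A(D+D_0+m+2)$, and assume $H(A,T)$ with $T\ge t$. Let $a$ be a compact arc in a lift of $q$ with $n_v(a)\le m-1$. Then either

(a) some $k<i$ has $[x_k]=\pm[v]$ and $\omega(x_k,v)\le m$ (and then $n_{x_k}(a)\le2m$), or

(b) $n_{x_{i-1}}(a)\le E+1$, where $E=E(D,A,m)=(D+D_0)(m+2)+2A(t+1)+2$.

*Proof.* The parenthesis in (a) follows from (9): $n_{x_k}(a)\le n_v(a)+\omega(x_k,v)+1\le(m-1)+m+1$. Assume from now on that no $k$ is as in (a).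

**Step 1: put $a$ in a strip.** By Lemma 7(d), $[x_{i-1}]\ne\pm[v]$, since otherwise $\omega(x_{i-1},v)\le1\le m$. The arc $a$ meets at most $m-1$ lifts of $v$, and these are consecutive. So after reindexing $a$ lies in the interior of an $m$-strip $\Sigma$ of $v$: if $a$ meets exactly $\tilde v_1,\dots,\tilde v_j$ with $1\le j\le m-1$, it misses $\tilde v_0,\tilde v_m$ and has a point in $\mathrm{int}\,\Sigma$; if $a$ meets no lift, it lies between two consecutive ones, which we call $\tilde v_0,\tilde v_1$.

**Step 2: the way round.** Consider the chain of curves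
$$x_{i-1},\,x_{i-2},\dots,x_0=p,\;\;p_t=y_0,\,y_1,\dots,y_l=q_t,\;\;q,$$
where $y_0,\dots,y_l$ is a path of length $l\le D_0$. The aim of this step is to see that every curve of the chain has a crossing arc of $\Sigma$. The $x_k$, $k\le i-1$, do, because either $[x_k]\ne\pm[v]$ or $\omega(x_k,v)\ge m+1$. The curves $p_t,q_t,q$ do, because $c\ne\pm[v]$. For the $y_s$,
$$d(y_s,v)\ge d(p,p_t)-d(p,v)-d(p_t,y_s)\ge\frac tA-D-D_0=m+2,$$
so if $[y_s]=\pm[v]$ then $\omega(y_s,v)\ge m+1$ by Lemma 3. This is the point of going far out before crossing over.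

**Step 3: add up.** Let $b$ be a crossing arc of $q$ and $\epsilon=\tilde x_{i-1}\cap\Sigma$, a crossing arc by Lemma 7(c). Apply (14) along the chain. The pairs $(p,p_t)$ and $(q_t,q)$ contribute at most $A(t+1)$ each by Lemma 7(b). The other consecutive pairs are adjacent vertices and contribute at most $m+1$ each by Lemma 7(a); there are $l+(i-1)\le D_0+D$ of them. Since $i-1\le D-2$, the chain has at most $D+D_0$ links, so the terms $+1$ in (14) add up to less than $D+D_0$. Hence
$$N(b,\epsilon)\le(D+D_0)(m+1)+2A(t+1)+(D+D_0)\le E,$$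
and by (13) there are $l_-<l_+$ with $\epsilon+l_-\tau<b<\epsilon+l_+\tau$ and $l_+-l_-\le E+1$.

**Step 4: from $b$ to $a$.** The arc $a$ lies on a lift of $q$ and misses $\partial\Sigma$. Each $b+k\tau$ lies on a lift of $q$, and its interior is a component of that lift minus $\partial\Sigma$. So if $a$ meets $b+k\tau$, the two lie on the same lift, and $a\subset b+k\tau$. Therefore either $a$ is contained in some $b+k\tau$, or $a$ misses all of them and lies between $b+k\tau$ and $b+(k+1)\tau$ for some $k$. In both cases $a$ lies strictly between $\epsilon+(l_-+k)\tau$ and $\epsilon+(l_++k+1)\tau$. By Lemma 7(c) the lifts of $x_{i-1}$ meet $\Sigma$ exactly in the arcs $\epsilon+l\tau$. So at most $l_+-l_-\le E+1$ of them meet $a$. $\square$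

*Proof of Proposition 9.* We prove the following by induction on $r\ge0$.

**Claim$_r$.** For all integers $D,A\ge1$ there are $T_r(D,A)$, $M_r(D,A)$ such that if $H(A,T_r(D,A))$ holds for $(p,q)$ and $p,q$ are joined by a path of length $\le D$ with at most $r$ interior vertices of class $c$, then $\omega(p,q)\le M_r(D,A)$.

Proposition 9 is then Claim$_{D_0}$ with $D=D_0$, since a path of length at most $D_0$ has fewer than $D_0$ interior vertices.

**Step 1: constants.** Given $D,A$ set $m_1=2$ and $m_{s+1}=\max\{2m_s,\,E(D,A,m_s)+1\}+1$. So $m_{s+1}-1$ is at least $2m_s$ and at least $E(D,A,m_s)+1$, the two bounds of Lemma 8. Write $m_*=m_{D+1}$ and $A'=A+m_*+1$; both depend on $(D,A)$. Put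
$$T_0(D,A)=A(D+D_0+m_*+2),\qquad M_0(D,A)=m_*,$$
and for $r\ge1$
$$T_r(D,A)=\max\{T_0(D,A),\,T_{r-1}(D+m_*+1,A),\,T_{r-1}(D,A')\},$$
$$M_r(D,A)=\max\{m_*,\,M_{r-1}(D+m_*+1,A),\,M_{r-1}(D,A')+m_*+1\}.$$

**Step 2: a good arc to start with.** Let $x$ be a curve of class $c$ with $N=\omega(q,x)\ge2$. A lift $\tilde q$ meets $N$ consecutive lifts $\tilde x_1,\dots,\tilde x_N$. Let $a\subset\tilde q$ be a crossing arc for the strip of $x$ between $\tilde x_1$ and $\tilde x_N$. Then $n_x(a)\ge N$. Write $c=\pm\tau_c$. By the remark on translates, $a\cap(a+k\tau_c)=\emptyset$ for $k\ne0$; and points of $\tilde q$ with the same projection differ by multiples of $\tau_c$. So $\pi|_a$ is injective, and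
$$n_z(a)\le1\quad\text{for every curve }z\text{ with }|z\cap q|\le1, \tag{15}$$
because $a$ contains at most one point that projects into $z\cap q$.

**Step 3: descent.** Let $(p,q)$ and the path $p=x_0,\dots,x_n=q$ be as in Claim$_r$. If $n=0$ then $\omega(p,q)=1\le m_*$. Let $n\ge1$ and let $k$ be the largest index $<n$ such that $x_k$ has class $c$; it exists since $x_0=p$. We compare $q$ with $x_k$. If $k=n-1$, then $\omega(x_k,q)\le1$ by Lemma 7(d). Suppose $k<n-1$ and $N=\omega(x_k,q)\ge2$, and take $a$ as in Step 2 with $x=x_k$. Put $i_1=n-1>k$. By (15), $n_{x_{i_1}}(a)\le1=m_1-1$.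

Suppose $i_s>k$ and $n_{x_{i_s}}(a)\le m_s-1$. The vertex $x_{i_s}$ is interior and not of class $c$, so Lemma 8 applies with $m=m_s$ (note $T_r(D,A)\ge A(D+D_0+m_s+2)$). If alternative (a) holds with some index $k'<k$, stop: this is *outcome I*. Otherwise, if (a) holds, its index $i_{s+1}$ lies in $[k,i_s)$, and it is different from $k$ because $[x_k]=\pm c\ne\pm[x_{i_s}]$; if (b) holds, put $i_{s+1}=i_s-1\ge k$. In both cases $n_{x_{i_{s+1}}}(a)\le m_{s+1}-1$. Continue while $i_{s+1}>k$. The indices decrease, so if outcome I never occurs we reach $i_s=k$ with $s\le D$, and $N\le n_{x_k}(a)\le m_*$. So if outcome I does not occur,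
$$\omega(x_k,q)\le m_*, \tag{16}$$
and this also holds when $k=n-1$ or $N\le1$. We call (16) *outcome II*.

**Step 4: outcome I.** Here $[x_{k'}]=\pm[x_i]$ and $\omega(x_{k'},x_i)\le m_s$, with $i=i_s$ and $k'<k<i$. In particular $k\ge1$, so $x_k$ is an interior vertex of class $c$ and $r\ge1$. Also $k'\ge1$, since $p$ has class $c\ne\pm[x_i]$. By Lemma 3 we may replace the portion of the path from $x_{k'}$ to $x_i$ by a path of length $\le m_s+1$ all of whose vertices have class $[x_i]\ne\pm c$. The new path from $p$ to $q$ has length $\le D+m_*+1$ and at most $r-1$ interior vertices of class $c$, because $x_k$ has disappeared. By Claim$_{r-1}$, $\omega(p,q)\le M_{r-1}(D+m_*+1,A)$.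

**Step 5: outcome II.** If $k=0$, then $x_k=p$ and $\omega(p,q)\le m_*$. This proves Claim$_0$ completely, since for $r=0$ we always have $k=0$. If $k\ge1$, then $r\ge1$ and we move the problem from $(p,q)$ to $(p,x_k)$. If $(p,q)$ satisfies $H(A,T)$, then $(p,x_k)$ satisfies $H(A',T)$ with the same $p_t,q_t$: by (8) and (16),
$$\omega(x_k,q_t)\le m_*+1+A(t+1)\le A'(t+1),$$
and the other conditions only become weaker. The curves $p,x_k$ are joined by $x_0,\dots,x_k$, of length $\le D$, with at most $r-1$ interior vertices of class $c$. By Claim$_{r-1}$, $\omega(p,x_k)\le M_{r-1}(D,A')$, and by (8) and (16) $\omega(p,q)\le M_{r-1}(D,A')+m_*+1$. $\square$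

## The lower bound for widths and the proof of Theorem 1

**Proposition 10.** Under the hypotheses of Theorem 1, inequality (6) holds for every primitive $\tau$.

*Proof.* Fix $c=\pm\tau$, $u=\det(\tau,\cdot)$, and write $\mathrm w_f=w_\tau(f)$, $\mathrm w_k=w_\tau(g_k)$.

**Step 1: uniform choices.** By the Known result with radius $1$ and $\mathrm{tl}(g_k)\le\eta_1$, there is $C_0$ with $\mathrm w_k\le C_0$ for all large $k$ (one may take $C_0=\eta_1(\mathrm w_f/\mathrm{tl}(f)+2|\tau|)$). Fix $\varepsilon\in(0,1]$. By Lemma 5 choose $q_k$ of class $c$ with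
$$\omega(q_k,g_k^jq_k)\le j(\mathrm w_k+\varepsilon)+4\qquad(j\ge0).$$
By Lemma 3, $d(q_k,g_kq_k)\le\mathrm w_k+\varepsilon+5\le C_0+6=:\lambda$ for large $k$. Let $P$ be any curve of class $c$, take $D_0,i_1$ and $j(i)$ from Lemma 6, and put $y_i=f^iP$, $z_i=g_k^{j(i)}q_k$, so $d(y_i,z_i)\le D_0$.

**Step 2: verification of $H(A,T)$.** By invariance, symmetry and (8), $\omega(y_i,y_{i+t})=\omega(P,f^tP)\le t(\omega(P,fP)+1)$ for $t\ge1$, and it equals $1$ for $t=0$; by (4), $d(y_i,y_{i+t})\ge t\,\mathrm{tl}(f)$. With $J=|j(i')-j(i)|$,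
$$\omega(z_i,z_{i'})=\omega(q_k,g_k^Jq_k)\le J(\mathrm w_k+\varepsilon)+4,\qquad\mathrm{tl}(g_k)J\le d(z_i,z_{i'})\le d(y_i,y_{i'})+2D_0. \tag{17}$$
In particular $\omega(z_i,z_{i+t})\le(C_0+1)\frac{t\,d(P,fP)+2D_0}{\eta_0}+4$. So there is an integer $A$, independent of $I$ and of large $k$, such that the pairs $(y_i,z_i)$ with $i\in\{i_1,i_1+I\}$ satisfy $H(A,T)$, with $p_t=y_{i+t}$ and $q_t=z_{i+t}$, as soon as Lemma 6 applies up to index $i_1+I+T$. For instance, any integer
$$A\ge\max\Big\{\omega(P,fP)+1,\ \tfrac1{\mathrm{tl}(f)},\ (C_0+1)\tfrac{d(P,fP)+2D_0}{\eta_0}+4\Big\}$$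
works. Take $T,M$ from Proposition 9 for this $A$ and $D_0$. For every $I\ge1$ and all large $k\ge k_0(I+T)$,
$$\omega(y_{i_1},z_{i_1})\le M,\qquad\omega(y_{i_1+I},z_{i_1+I})\le M .$$

**Step 3: the estimate.** By Lemma 4, (8) used twice, and (17),
$$I\,\mathrm w_f-b_P\le\omega(P,f^IP)=\omega(y_{i_1},y_{i_1+I})\le2M+2+\omega(z_{i_1},z_{i_1+I})\le2M+6+(\mathrm w_k+\varepsilon)\frac{d(P,f^IP)+2D_0}{\mathrm{tl}(g_k)} .$$
Let $\underline w=\liminf_k\mathrm w_k/\mathrm{tl}(g_k)$ and let $k\to\infty$ along a subsequence that realizes it: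
$$I\,\mathrm w_f-b_P-2M-6\le\Big(\underline w+\frac\varepsilon{\eta_0}\Big)\big(d(P,f^IP)+2D_0\big).$$
The numbers $M,D_0,b_P$ do not depend on $I$. Divide by $I$ and let $I\to\infty$: $\mathrm w_f\le(\underline w+\varepsilon/\eta_0)\,\mathrm{tl}(f)$. Let $\varepsilon\to0$. $\square$

*Proof of Theorem 1.* Proposition 10 gives (6) for every primitive $\tau$, and Lemma 1 concludes. $\blacksquare$

## Small translation lengths, and a bound by widths

*Proof of Theorem 2(a).* The lower bound $\eta_0$ is recovered by passing to powers. If $\mathrm{tl}(g_k)\ge1$ put $n_k=1$; otherwise $n_k=\lceil1/\mathrm{tl}(g_k)\rceil$. Then $\mathrm{tl}(g_k^{n_k})=n_k\,\mathrm{tl}(g_k)\in[1,\max(2,\sup_k\mathrm{tl}(g_k))]$, since for $\mathrm{tl}(g_k)<1$ we have $n_k\,\mathrm{tl}(g_k)\le1+\mathrm{tl}(g_k)<2$. The fixed points are unchanged, $\xi^\pm(g_k^{n_k})=\xi^\pm(g_k)$. As $\mathrm{Rot}(G_k^{n_k})=n_k\mathrm{Rot}(G_k)$, the set $\frac1{\mathrm{tl}}\mathrm{Rot}$ is unchanged too, up to translation. Apply Theorem 1 to $(g_k^{n_k})$. $\square$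

*Proof of Theorem 2(c).* Let $u=\det(\tau,\cdot)$ and let $\beta$ be the curve of Lemma 5. By (4) and Lemma 3, $n\,\mathrm{tl}(g)\le d(\beta,g^n\beta)\le n(w_\tau(g)+\varepsilon)+5$. Divide by $n\to\infty$, then let $\varepsilon\to0$. $\square$

For the shear $V_m$ and $u(x,y)=-x$ the width is $0$, in agreement with $\mathrm{tl}(V_m)=0$.

## A square and a rectangle: the hypotheses that cannot be dropped

*Proof of Theorem 2(b).* **Step 1: four distinct points at infinity.** Let $h_1,h_2$ be as in Example 1. They are loxodromic, with rotation sets $[0,1]^2$ and $[0,1]\times[0,2]$. Suppose a fixed point of $h_1$ at infinity coincided with one of $h_2$. Choosing signs, $h_1^{\pm1}$ and $h_2^{\pm1}$ would have the same $\xi^+$. By (5) and $\mathrm{Rot}(h^{-1})=-\mathrm{Rot}(h)$, the sets $\pm[0,1]^2$ and $\pm([0,1]\times[0,2])$ would be homothetic up to translation. But the first has equal widths in $x$ and $y$, and the second does not. So $\xi^\pm(h_1),\xi^\pm(h_2)$ are four distinct points.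

**Step 2: hypothesis 2 is needed.** Let $f=h_1$ and $g_k=f^kh_2f^{-k}$. Then $\mathrm{tl}(g_k)=\mathrm{tl}(h_2)$, $\mathrm{Rot}(g_k)=\mathrm{Rot}(h_2)$ by conjugation invariance, and $\xi^\pm(g_k)=f^k\xi^\pm(h_2)$. We check that $f^k\xi\to\xi^+(f)$ for every $\xi\ne\xi^-(f)$. Let $a_i\to\xi$ and fix a vertex $x$. As $\xi\ne\xi^-(f)\ne\xi^+(f)$, there is $C$ with $(a_i|f^{-k}x)_x\le C$ and $(f^nx|f^{-k}x)_x\le C$ for large $i,n,k$. By (3) the products $(a_i|x)_{f^{-k}x}$ and $(f^nx|x)_{f^{-k}x}$ are at least $d(x,f^{-k}x)-C$, so $(a_i|f^nx)_{f^{-k}x}\ge d(x,f^{-k}x)-C-\delta$. Since $f$ is an isometry fixing $\xi^+(f)$, we get $(f^k\xi|\xi^+(f))_x=(\xi|\xi^+(f))_{f^{-k}x}\ge d(x,f^{-k}x)-C-\delta\to\infty$.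

So both $\xi^+(g_k)$ and $\xi^-(g_k)$ converge to $\xi^+(f)$: hypotheses 1 and 3 hold, and 2 fails. The conclusion fails, since $\frac1{\mathrm{tl}(g_k)}\mathrm{Rot}(g_k)$ is up to translation a fixed rescaled $1\times2$ rectangle, and $\mathrm{Rot}(f)$ is a square.

**Step 3: the upper bound is needed; the maps.** For a coordinate form $u$ write $w_u$ for the width with respect to $u$. Choose $\{f,\varphi\}=\{h_1,h_2\}$ and $u$ with
$$\frac{w_u(\varphi)}{\mathrm{tl}(\varphi)}<\frac{w_u(f)}{\mathrm{tl}(f)}. \tag{18}$$
This is possible. If $\mathrm{tl}(h_2)<2\,\mathrm{tl}(h_1)$ take $f=h_2$, $\varphi=h_1$, $u=y$: then (18) reads $1/\mathrm{tl}(h_1)<2/\mathrm{tl}(h_2)$. Otherwise $\mathrm{tl}(h_2)>\mathrm{tl}(h_1)$; take $f=h_1$, $\varphi=h_2$, $u=x$: then (18) reads $1/\mathrm{tl}(h_2)<1/\mathrm{tl}(h_1)$. Let $g_k=f^k\varphi^k$, let $\alpha$ be a vertex whose class corresponds to $u$, and for $n\in\mathbb Z$ put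
$$x_{2n}=g_k^n\alpha,\qquad x_{2n+1}=g_k^nf^k\alpha .$$
So $x_{-1}=\varphi^{-k}\alpha$, $x_0=\alpha$, $x_1=f^k\alpha$, $x_2=f^k\varphi^k\alpha$.

**Step 4: the broken line $(x_i)$ is almost geodesic.** By invariance each product $(x_{i-1}|x_{i+1})_{x_i}$ equals $(f^{-k}\alpha|\varphi^k\alpha)_\alpha$ or $(\varphi^{-k}\alpha|f^k\alpha)_\alpha$. These are bounded by some $B$ independent of $k$, because $\xi^-(f)\ne\xi^+(\varphi)$ and $\xi^-(\varphi)\ne\xi^+(f)$. The distances $d(x_i,x_{i+1})$ are $d(\alpha,f^k\alpha)\ge k\,\mathrm{tl}(f)$ or $d(\alpha,\varphi^k\alpha)\ge k\,\mathrm{tl}(\varphi)$, and exceed $2B+2\delta$ for large $k$. We claim that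
$$(x_0|x_{n+1})_{x_n}\le B+\delta\qquad(n\ge1).$$
For $n=1$ this is the definition of $B$. For $n\ge2$, $\min\{(x_0|x_{n+1})_{x_n},(x_0|x_{n-1})_{x_n}\}\le(x_{n-1}|x_{n+1})_{x_n}+\delta\le B+\delta$, while by (3) and induction $(x_0|x_{n-1})_{x_n}=d(x_{n-1},x_n)-(x_0|x_n)_{x_{n-1}}\ge d(x_{n-1},x_n)-B-\delta>B+\delta$. So the minimum is the first term. The same holds for reversed and shifted sequences.

**Step 5: translation lengths and boundary points.** We have $d(x_0,x_{n+1})=d(x_0,x_n)+d(x_n,x_{n+1})-2(x_0|x_{n+1})_{x_n}$. Summing, $d(x_0,x_{2n})\ge\sum_{i<2n}d(x_i,x_{i+1})-2n(2B+2\delta)$, hence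
$$\mathrm{tl}(g_k)\ge k\big(\mathrm{tl}(f)+\mathrm{tl}(\varphi)\big)-4B-4\delta . \tag{19}$$
So $g_k$ is loxodromic for large $k$, and $\mathrm{tl}(g_k)\to\infty$. Next, for $n\ge2$, by (3) and Step 4 for the reversed sequence, $(x_1|x_n)_{x_0}=d(x_0,x_1)-(x_0|x_n)_{x_1}\ge d(x_0,x_1)-B-\delta$. Thus $(f^k\alpha|g_k^n\alpha)_\alpha\ge k\,\mathrm{tl}(f)-B-\delta$ for all $n\ge1$. Since
$$(g_k^n\alpha|f^{n'}\alpha)_\alpha\ge\min\{(g_k^n\alpha|f^k\alpha)_\alpha,(f^k\alpha|f^{n'}\alpha)_\alpha\}-\delta$$
and $(f^k\alpha|f^{n'}\alpha)_\alpha\to\infty$ as $k,n'\to\infty$, (1) gives $(\xi^+(g_k)|\xi^+(f))_\alpha\to\infty$, that is $\xi^+(g_k)\to\xi^+(f)$. In the same way, using $x_{-1}=\varphi^{-k}\alpha$ and the vertices $x_{-2n}=g_k^{-n}\alpha$, $\xi^-(g_k)\to\xi^-(\varphi)\ne\xi^+(f)$. So, discarding finitely many $k$, hypotheses 2 and 3 and the lower bound of hypothesis 1 hold.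

**Step 6: the conclusion fails.** By Lemma 4, (8) and invariance,
$$w_u(g_k)\le\omega(\alpha,g_k\alpha)+1\le\omega(\alpha,f^k\alpha)+\omega(\alpha,\varphi^k\alpha)+2=k\big(w_u(f)+w_u(\varphi)\big)+o(k).$$
With (19) and (18),
$$\limsup_k\frac{w_u(g_k)}{\mathrm{tl}(g_k)}\le\frac{w_u(f)+w_u(\varphi)}{\mathrm{tl}(f)+\mathrm{tl}(\varphi)}<\frac{w_u(f)}{\mathrm{tl}(f)} .$$
Convergence up to translation would force $w_u(g_k)/\mathrm{tl}(g_k)\to w_u(f)/\mathrm{tl}(f)$. So the conclusion of Theorem 1 fails for this sequence. $\blacksquare$
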